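\title{An unconditional $\lambda^{1/3}$ bound for the restriction of eigenfunctions of $\mathbb T^3$ to curves}

\begin{abstract}
Let $u$ be an eigenfunction of the Laplacian on the flat torus $\mathbb T^3=\mathbb R^3/\mathbb Z^3$ with eigenvalue $(2\pi\lambda)^2$, and let $\Sigma\subset\mathbb T^3$ be a smooth compact curve. We prove that $\|u\|_{L^2(\Sigma)}\le C_{\Sigma,\varepsilon}\lambda^{1/3+\varepsilon}\|u\|_{L^2(\mathbb T^3)}$ without assuming the conjectured endpoint discrete restriction estimate, from which this bound is known to follow. If the curvature of $\Sigma$ vanishes nowhere, the exponent improves to $1/4+\varepsilon$. For straight segments the restriction constant is comparable to the largest number of lattice points of the sphere of radius $\lambda$ in a slab of unit width. The proof combines Schur's test, elementary counts of lattice points in slabs and caps, and a decay estimate for oscillatory integrals along polynomial curves whose constant depends only on the degree.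
\end{abstract}

\section{The question and the results}

Write $e(x)=e^{2\pi ix}$. For $\lambda>1$ with $\lambda^2\in\mathbb Z$, the solutions of $-\Delta u=(2\pi\lambda)^2u$ on $\mathbb T^3=\mathbb R^3/\mathbb Z^3$ are the trigonometric polynomials
\[
u(x)=\sum_{\xi\in\mathcal E_\lambda}a_\xi\,e(\xi\cdot x),\qquad \mathcal E_\lambda=\{\xi\in\mathbb Z^3:|\xi|=\lambda\}.
\]
We call them eigenfunctions of frequency radius $\lambda$ and regard them as periodic functions on $\mathbb R^3$. By Parseval's identity, $\|u\|_{L^2(\mathbb T^3)}^2=\|a\|^2:=\sum_\xi|a_\xi|^2$. How much of an eigenfunction can concentrate on a fixed curve $\Sigma$? We measure this by the smallest exponent $\theta$ for which $\|u\|_{L^2(\Sigma)}\le C_{\Sigma,\varepsilon}\lambda^{\theta+\varepsilon}\|u\|_{L^2(\mathbb T^3)}$, where $\Sigma$ carries its arc-length measure.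

The Cauchy--Schwarz inequality gives $|u(x)|\le(\#\mathcal E_\lambda)^{1/2}\|a\|$, and $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$ (Proposition~\ref{prop:count}), so $\theta=1/2$ is always admissible. Proposition~\ref{prop:segment} below shows that no negative exponent is. A natural intermediate value comes from the endpoint discrete restriction estimate, which in dimension $d\ge3$ reads
\begin{equation}\label{eq:endpoint}
\|u\|_{L^{p_c}(\mathbb T^d)}\le C_\varepsilon\lambda^\varepsilon\|u\|_{L^2(\mathbb T^d)},\qquad p_c=\frac{2d}{d-2}.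
\end{equation}
It is known that \eqref{eq:endpoint} would imply, for every smooth curve $\Sigma\subset\mathbb T^3$,
\begin{equation}\label{eq:T3}
\|u\|_{L^2(\Sigma)}\le C_{\Sigma,\varepsilon}\,\lambda^{1/3+\varepsilon}\|u\|_{L^2(\mathbb T^3)} .
\end{equation}
Heuristically, $u$ is constant at scale $1/\lambda$, so $\|u\|^2_{L^2(\Sigma)}$ behaves like $\lambda^2\int_{\mathcal N}|u|^2$, where $\mathcal N$ is the $1/\lambda$-neighborhood of $\Sigma$, of volume about $\lambda^{-2}$; H\"older's inequality with $p_c=6$ bounds this by $\lambda^2(\lambda^{-2})^{2/3}\|u\|_{L^6}^2=\lambda^{2/3}\|u\|_{L^6}^2$. However, \eqref{eq:endpoint} is an open conjecture \cite{BD}. The question that we answer comes from Zhang and Zhu \cite{ZZ}: does \eqref{eq:T3} hold for every smooth compact curve, without assuming \eqref{eq:endpoint}? It does, and the proof uses neither \eqref{eq:endpoint} nor decoupling.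

A \emph{smooth compact curve} is a finite union of arcs, each with a regular $C^\infty$ parametrization up to the endpoints. Upper bounds for the arcs add up, so we treat one arc: we lift it to $\mathbb R^3$, parametrize it by arc length, $\gamma:[0,L]\to\mathbb R^3$, and take $\|u\|^2_{L^2(\Sigma)}=\int_0^L|u(\gamma(t))|^2\,dt$. (If $\gamma$ covers part of $\Sigma$ several times, this integral counts it with multiplicity, which only strengthens upper bounds. For a segment the multiplicity is at most $L+1$, because closed geodesics of $\mathbb T^3$ have length at least $1$.)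

\begin{theorem}\label{thm:A}
For every smooth compact curve $\Sigma\subset\mathbb T^3$ and every $\varepsilon>0$ there is $C$ such that
\[
\|u\|_{L^2(\Sigma)}\le C\lambda^{1/3+\varepsilon}\|u\|_{L^2(\mathbb T^3)}
\]
for all $\lambda>1$ with $\lambda^2\in\mathbb Z$ and all eigenfunctions $u$ of frequency radius $\lambda$. For an arc $\gamma:[0,L]\to\mathbb R^3$ and a given $\varepsilon\in(0,1/10]$ it suffices that $\gamma\in C^k$ with $k=\lceil4/\varepsilon\rceil$, and $C$ depends only on $\varepsilon$, $L$ and $\Gamma=\max_{1\le j\le k}\|\gamma^{(j)}\|_\infty$.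
\end{theorem}

\begin{theorem}\label{thm:B}
If the smooth compact curve $\Sigma$ has nowhere vanishing curvature, then for every $\varepsilon>0$
\[
\|u\|_{L^2(\Sigma)}\le C_{\Sigma,\varepsilon}\lambda^{1/4+\varepsilon}\|u\|_{L^2(\mathbb T^3)} .
\]
No condition on the torsion is needed.
\end{theorem}

For segments the problem is a lattice point problem in disguise. For a unit vector $v$ let
\[
S_v(\lambda)=\max_{c\in\mathbb R}\#\{\xi\in\mathcal E_\lambda:c\le\xi\cdot v\le c+1\}.
\]

\begin{proposition}\label{prop:segment}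
\begin{enumerate}
\item[(i)] Let $\Sigma=\{x_0+tv:0\le t\le L\}$ with $|v|=1$, and let $\mathcal E_\lambda\ne\emptyset$. Then $\sup_{u\neq0}\|u\|^2_{L^2(\Sigma)}/\|u\|^2_{L^2(\mathbb T^3)}$ is comparable to $S_v(\lambda)$, with constants depending only on $L$. Hence the restriction bound with exponent $\theta+\varepsilon$ holds on $\Sigma$ for every $\varepsilon>0$ if and only if $S_v(\lambda)\le C_\varepsilon\lambda^{2\theta+\varepsilon}$ for every $\varepsilon>0$. In particular, for segments \eqref{eq:T3} is equivalent to $S_v(\lambda)\le C_\varepsilon\lambda^{2/3+\varepsilon}$, and any better exponent is equivalent to a better slab count.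
\item[(ii)] For every smooth compact curve $\Sigma$ and every $\theta<0$, there is no $C$ such that $\|u\|_{L^2(\Sigma)}\le C\lambda^\theta\|u\|_{L^2(\mathbb T^3)}$ for all $\lambda$ and $u$.
\end{enumerate}
\end{proposition}

We do not claim that $1/3$ or $1/4$ is sharp.

Section~\ref{sec:segments} shows the method on segments and proves Proposition~\ref{prop:segment}. Section~\ref{sec:lattice} contains all the arithmetic and Section~\ref{sec:poly} the reduction to polynomial curves. Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Sections~\ref{sec:decay} and~\ref{sec:curved}. The letters $C,c$ denote positive constants that may change from line to line; subscripts such as $\varepsilon$ or $D$ record what they depend on. Throughout, $\lambda>1$, $\lambda^2\in\mathbb Z$, and $u$ is an eigenfunction of frequency radius $\lambda$ with coefficients $a_\xi$.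

\section{Schur's test and straight segments}\label{sec:segments}

Every upper bound in this paper starts from Schur's test: if $|k(\xi,\eta)|=|k(\eta,\xi)|$ for $\xi,\eta\in\mathcal E_\lambda$, then the inequality $|a_\xi a_\eta|\le\frac12(|a_\xi|^2+|a_\eta|^2)$ gives
\begin{equation}\label{eq:schur0}
\Big|\sum_{\xi,\eta}a_\xi\overline{a_\eta}\,k(\xi,\eta)\Big|\le\Big(\max_{\xi}\sum_{\eta}|k(\xi,\eta)|\Big)\|a\|^2 .
\end{equation}
For a continuous curve $Q:J\to\mathbb R^3$ on a compact interval put $I_J(\zeta)=\int_Je(\zeta\cdot Q(t))\,dt$. Then $I_J(-\zeta)=\overline{I_J(\zeta)}$, and expanding the square we obtain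
\begin{equation}\label{eq:schur}
\int_J|u(Q(t))|^2\,dt=\sum_{\xi,\eta}a_\xi\overline{a_\eta}\,I_J(\xi-\eta)\le\Big(\max_{\xi\in\mathcal E_\lambda}\sum_{\eta\in\mathcal E_\lambda}|I_J(\eta-\xi)|\Big)\|a\|^2 .
\end{equation}
Two things are needed to bound the row sum: a description of the $\zeta$ for which $I_J(\zeta)$ is large, and a count of the points of $\mathcal E_\lambda$ in the resulting regions.

Take the segment $Q(t)=x_0+tv$, $J=[0,L]$. Then $|I_J(\zeta)|\le\min\big(L,(\pi|\zeta\cdot v|)^{-1}\big)$, so the regions are slabs orthogonal to $v$. Proposition~\ref{prop:count} will show that a slab of width $w\ge1$ contains at most $C_\varepsilon\lambda^{2/3+\varepsilon}w^{1/3}$ points of $\mathcal E_\lambda$. The $\eta$ with $|(\eta-\xi)\cdot v|\le1$ lie in a slab of width $2$, those with $2^j<|(\eta-\xi)\cdot v|\le2^{j+1}$ in a slab of width $2^{j+2}$, and therefore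
\[
\sum_\eta|I_J(\eta-\xi)|\le C_\varepsilon\lambda^{2/3+\varepsilon}\Big(L+\sum_{j\ge0}2^{-j}\,2^{j/3}\Big).
\]
This is Theorem~\ref{thm:A} for segments, and it leaves room: the count grows like $w^{1/3}$ while $I_J$ decays like $w^{-1}$. Decay $w^{-1/3}$ would have sufficed, at the price of a factor $\log\lambda$ from the number of dyadic scales. The proof of Theorem~\ref{thm:A} consists in showing that an arbitrary curve can be cut into few pieces on which this weaker decay holds, with $|\zeta\cdot v|$ replaced by $\sup_J|\zeta\cdot Q'|$.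

What should one expect of $S_v(\lambda)$? A slab of width $1$ cuts from the sphere a zone of area at most $2\pi\lambda$, a proportion $1/(2\lambda)$ of the total area. If the points of $\mathcal E_\lambda$ were evenly spread at this scale, the zone would contain $O(\lambda^\varepsilon)$ of them, and the exponent for segments would be $\theta=0$. For $v=(0,0,1)$ this is correct: a unit slab meets at most two planes $\xi_3=n$, and each carries $O(\lambda^\varepsilon)$ points by Lemma~\ref{lem:circle}. For general $v$ we prove only the bound $\lambda^{2/3+\varepsilon}$.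

\begin{proof}[Proof of Proposition~\ref{prop:segment}]
(i) \emph{Upper bound.} Bounding the slab of width $2^{j+2}$ above by $2^{j+2}S_v(\lambda)$ points would lose a logarithm. We avoid this by majorizing the indicator function of $[0,L]$ by a weight whose Fourier transform has compact support. Let $\delta=\min(1,1/(2L))$ and $\psi(t)=\big(\frac{\sin\pi\delta t}{\pi\delta t}\big)^2$. Since $\frac{\sin x}x\ge\frac2\pi$ on $[0,\frac\pi2]$, we have $1\le\frac{\pi^2}4\psi$ on $[0,L]$, and $\int_{\mathbb R}\psi(t)e(st)\,dt=\delta^{-1}(1-|s|/\delta)_+$. Expanding $\int_{\mathbb R}\psi(t)|u(x_0+tv)|^2\,dt$ and applying \eqref{eq:schur0},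
\[
\int_0^L|u(x_0+tv)|^2\,dt\le\frac{\pi^2}{4\delta}\max_\xi\#\{\eta\in\mathcal E_\lambda:|(\xi-\eta)\cdot v|\le\delta\}\,\|a\|^2\le\frac{\pi^2}{2\delta}S_v(\lambda)\|a\|^2,
\]
because a slab of width $2\delta\le2$ is covered by two unit slabs.

\emph{Lower bound.} Let $\delta'=\min(1,1/(8L))$. Cover an extremal unit slab by $\lceil1/\delta'\rceil$ slabs of width $\delta'$; one of them, $c'\le\xi\cdot v\le c'+\delta'$, contains $n\ge S_v(\lambda)/\lceil1/\delta'\rceil$ points of $\mathcal E_\lambda$. Put $a_\xi=e(-\xi\cdot x_0)$ for these points and $a_\xi=0$ otherwise, so that $\|a\|^2=n$. For $0\le t\le L$ we have $0\le 2\pi t(\xi\cdot v-c')\le\pi/4$, hence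
\[
|u(x_0+tv)|=\Big|\sum e\big(t(\xi\cdot v-c')\big)\Big|\ge n\cos\frac\pi4,
\]
and $\|u\|^2_{L^2(\Sigma)}\ge\frac12Ln^2=\frac12Ln\|a\|^2$. The equivalence of exponents follows by taking square roots.

(ii) Let $\gamma:[0,L]\to\mathbb R^3$ be one arc of $\Sigma$, let $x_0=\gamma(0)$, and take $a_\xi=e(-\xi\cdot x_0)$ for all $\xi\in\mathcal E_\lambda$. If $|x-x_0|\le1/(8\lambda)$, then $|2\pi\xi\cdot(x-x_0)|\le\pi/4$ for every $\xi$, so $|u(x)|\ge\#\mathcal E_\lambda/\sqrt2$. For large $\lambda$ this applies on the simple arc $\gamma([0,1/(8\lambda)])$, and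
\[
\|u\|^2_{L^2(\Sigma)}\ge\frac1{8\lambda}\cdot\frac{(\#\mathcal E_\lambda)^2}2=\frac{\#\mathcal E_\lambda}{16\lambda}\|a\|^2 .
\]
Counting lattice points in a ball gives $\sum_{\lambda^2\le X}\#\mathcal E_\lambda\sim\frac{4\pi}3X^{3/2}$. If $\#\mathcal E_\lambda<\lambda$ held for all large $\lambda$, the sum would be at most $X^{3/2}+O(1)$, which is impossible as $\frac{4\pi}3>1$. So $\|u\|^2_{L^2(\Sigma)}\ge\frac1{16}\|a\|^2$ along a sequence $\lambda\to\infty$.
\end{proof}

\section{Lattice points on circles, in slabs and in caps}\label{sec:lattice}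

The plane $\xi_3=n$ meets $\mathcal E_\lambda$ in the solutions of $\xi_1^2+\xi_2^2=\lambda^2-n^2$, which are Gaussian integers of a given norm. The same picture holds for every rational plane, with another imaginary quadratic field. The point is that the bound is uniform in the normal vector $b$ as long as $|b|$ is polynomial in $\lambda$. We use three textbook facts. In an imaginary quadratic field $F$ the ring of integers has at most $6$ units. The number of its ideals of norm $H\ge 1$ is at most the number $\sigma_0(H)$ of divisors of $H$: it is multiplicative in $H$, and for $H=p^j$ it equals $j+1$, $1$, or at most $1$ according as $p$ splits, ramifies, or is inert. Finally, $\sigma_0(H)\le C_\varepsilon H^\varepsilon$.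

\begin{lemma}\label{lem:circle}
Let $b=(b_1,b_2,b_3)\in\mathbb Z^3$ with $b_3\ge1$ and $|b|\le100\lambda^2$, and let $n\in\mathbb Z$. Then $\#\{\xi\in\mathcal E_\lambda:b\cdot\xi=n\}\le C_\varepsilon\lambda^\varepsilon$.
\end{lemma}

\begin{proof}
Complete $b$ to an orthogonal basis of integer vectors: let $\alpha=b_1^2+b_3^2\ge1$ and
\[
b'=(b_3,0,-b_1),\qquad b''=|b|^2(0,1,0)-b_2b .
\]
Then $b\cdot b'=0$, $b\cdot b''=|b|^2b_2-b_2|b|^2=0$, $b'\cdot b''=0$, and $|b'|^2=\alpha$, $|b''|^2=|b|^4-b_2^2|b|^2=\alpha|b|^2$. For $\xi\in\mathcal E_\lambda$ with $b\cdot\xi=n$ the integers $U=b'\cdot\xi$ and $V=b''\cdot\xi$ determine $\xi$, and Pythagoras' theorem gives $\lambda^2=n^2/|b|^2+U^2/\alpha+V^2/(\alpha|b|^2)$, that is,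
\[
V^2+|b|^2U^2=H,\qquad H:=\alpha(|b|^2\lambda^2-n^2)\in\mathbb Z,\qquad H\le|b|^4\lambda^2\le10^8\lambda^{10}.
\]
If $H\le0$ there is at most one solution $(U,V)$. If $H\ge1$, write $|b|^2=s^2d_0$ with $d_0$ squarefree. Then $V+sU\sqrt{-d_0}$ is an integer of $F=\mathbb Q(\sqrt{-d_0})$ of norm $H$, and it determines $(U,V)$. It generates one of at most $\sigma_0(H)$ ideals of norm $H$, and each principal ideal has at most $6$ generators. So there are at most $6\sigma_0(H)\le C_\varepsilon\lambda^\varepsilon$ solutions.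
\end{proof}

A slab orthogonal to an irrational direction $v$ is not a union of rational planes. We approximate $v$ by an integer vector $b$ and count the planes $b\cdot\xi=n$ that the set meets. A long $b$ approximates $v$ well but has closely spaced planes; the parameter $m$ below balances the two effects. Recall Dirichlet's theorem, a consequence of the pigeonhole principle: for real $\theta_1,\theta_2$ and an integer $m\ge1$ there are integers $1\le q\le m^2$ and $p_1,p_2$ with $|q\theta_i-p_i|\le1/m$.

\begin{lemma}\label{lem:dirichlet}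
Let $|v|=1$, let $w,R>0$, and let $\mathcal F\subset\mathcal E_\lambda$ satisfy $|v\cdot(\xi-\xi')|\le w$ and $|\xi-\xi'|\le R$ for all $\xi,\xi'\in\mathcal F$. Then for every integer $1\le m\le5\lambda$,
\[
\#\mathcal F\le C_\varepsilon\lambda^\varepsilon\,(1+m^2w+R/m).
\]
\end{lemma}

\begin{proof}
The set $\mathcal E_\lambda$ is invariant under permutations of the coordinates, so we may assume $|v_3|=\max_i|v_i|\ge1/\sqrt3$. Apply Dirichlet's theorem to $\theta_i=v_i/v_3$ and let $b=(p_1,p_2,q)$. Then $|p_i|\le q+1\le2q$, so $|b|\le3m^2\le100\lambda^2$. For every $x\in\mathbb R^3$,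
\[
b\cdot x=\frac q{v_3}\,v\cdot x+\sum_{i=1}^2\Big(p_i-q\frac{v_i}{v_3}\Big)x_i .
\]
With $x=\xi-\xi'$ this gives $|b\cdot\xi-b\cdot\xi'|\le\sqrt3\,m^2w+\sqrt2R/m$. Hence $b\cdot\xi$ takes at most $1+\sqrt3\,m^2w+\sqrt2R/m$ integer values on $\mathcal F$, and Lemma~\ref{lem:circle} applies to each.
\end{proof}

\begin{proposition}\label{prop:count}
\begin{enumerate}
\item[(i)] For $|v|=1$, $c\in\mathbb R$ and $w\ge1$,
\[
\#\{\xi\in\mathcal E_\lambda:c\le\xi\cdot v\le c+w\}\le C_\varepsilon\lambda^{2/3+\varepsilon}w^{1/3}.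
\]
In particular $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$.
\item[(ii)] A ball of radius $\rho\ge1$ contains at most $C_\varepsilon\lambda^\varepsilon(1+\rho^{4/3}\lambda^{-1/3})$ points of $\mathcal E_\lambda$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $w\le\lambda$. Apply Lemma~\ref{lem:dirichlet} with $R=2\lambda$ and $m=\lceil(\lambda/w)^{1/3}\rceil\le2(\lambda/w)^{1/3}$. Then $m^2w\le4\lambda^{2/3}w^{1/3}$ and $R/m\le2\lambda^{2/3}w^{1/3}$. Two slabs of width $\lambda$ cover $\mathcal E_\lambda$, so $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$, and this is at most $C_\varepsilon\lambda^{2/3+\varepsilon}w^{1/3}$ when $w>\lambda$.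

(ii) If $\rho>\lambda$, then $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}\le C_\varepsilon\lambda^\varepsilon\rho^{4/3}\lambda^{-1/3}$. Let $\rho\le\lambda$, let $\mathcal F$ be the set of points of $\mathcal E_\lambda$ in the ball, and suppose $\xi_0\in\mathcal F$. A cap is much thinner than it is wide: with $v=\xi_0/\lambda$, the identity $|\xi|^2=|\xi_0|^2$ gives $v\cdot(\xi-\xi_0)=-|\xi-\xi_0|^2/(2\lambda)\in[-2\rho^2/\lambda,0]$ for $\xi\in\mathcal F$. Apply Lemma~\ref{lem:dirichlet} with $w=2\rho^2/\lambda$, $R=2\rho$ and $m=\lceil(\lambda/\rho)^{1/3}\rceil\le2(\lambda/\rho)^{1/3}$. Then $m^2w\le8\rho^{4/3}\lambda^{-1/3}$ and $R/m\le2\rho^{4/3}\lambda^{-1/3}$.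
\end{proof}

\section{Polynomial curves and good intervals}\label{sec:poly}

A smooth curve may be straight on one part, planar on another, and may pass from one behavior to the next to infinite order, so the phases $\zeta\cdot\gamma(t)$ can degenerate in any way. Since we can afford to lose $\lambda^\varepsilon$, we cut the curve into $\lambda^\varepsilon$ pieces. On each piece a Taylor polynomial whose degree depends only on $\varepsilon$ is accurate to $\lambda^{-4}$, far below the wavelength. This is the only place where smoothness is used. A perturbation of the same size makes the components of the tangent vector linearly independent. It is essential that independence is needed only qualitatively: no later constant depends on how close to dependent the components are.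

\begin{lemma}\label{lem:taylor}
Let $\varepsilon\in(0,1/10]$, $k=\lceil4/\varepsilon\rceil$, and let $\gamma\in C^k([0,L];\mathbb R^3)$ satisfy $|\gamma'|=1$. There are $\lambda_0$ and $C$, depending only on $\Gamma=\max_{1\le j\le k}\|\gamma^{(j)}\|_\infty$, such that for $\lambda\ge\lambda_0$ the interval $[0,L]$ is a union of at most $1+L\lambda^\varepsilon$ intervals $I$ of length at most $1$, each with a polynomial map $Q:I\to\mathbb R^3$ of degree at most $k-1$ such that
\begin{enumerate}
\item[(a)] $Q_1',Q_2',Q_3'$ are linearly independent polynomials;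
\item[(b)] $\frac12\le|Q'|\le2$, $|Q''|\le C$, $|Q'''|\le C$, and $|\gamma^{(i)}-Q^{(i)}|\le C\lambda^{-3}$ on $I$ for $i=1,2$;
\item[(c)] $\int_I|u(\gamma(t))|^2\,dt\le2\int_I|u(Q(t))|^2\,dt+C\lambda^{-3}\|a\|^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Split $[0,L]$ into at most $1+L\lambda^\varepsilon$ intervals $I$ of length at most $\lambda^{-\varepsilon}$. Let $t_I$ be the center of $I$, let $P$ be the Taylor polynomial of $\gamma$ at $t_I$ of degree $k-1$, and for $s\in(0,1)$ put
\[
Q(t)=P(t)+s\lambda^{-4}\big(t-t_I,\,(t-t_I)^2,\,(t-t_I)^3\big).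
\]
The $3\times3$ matrix whose $(i,j)$ entry is the coefficient of $(t-t_I)^j$ in $Q_i$, $1\le i,j\le3$, is a fixed matrix plus $s\lambda^{-4}\,\mathrm{Id}$. It is singular for at most three values of $s$; fix any other $s$. If $\sum c_iQ_i'=0$, then the row vector $(c_1,c_2,c_3)$ annihilates this matrix and so vanishes. This is (a).

By Taylor's formula, $|\gamma^{(i)}-P^{(i)}|\le\Gamma\lambda^{-\varepsilon(k-i)}\le\Gamma\lambda^{-4+i\varepsilon}$ on $I$ for $i=0,1,2$, and $|P'''|\le\Gamma\sum_{j\ge0}1/j!\le3\Gamma$. The added term and its first three derivatives are bounded by $7\lambda^{-4}$ on $I$. This gives $|\gamma-Q|\le C\lambda^{-4}$ and, since $|\gamma'|=1$ and $|\gamma''|\le\Gamma$, also (b) for $\lambda\ge\lambda_0$. Finally $|e(\xi\cdot\gamma)-e(\xi\cdot Q)|\le2\pi\lambda|\gamma-Q|\le C\lambda^{-3}$ and $\sum|a_\xi|\le(2\lambda+1)^{3/2}\|a\|$, so $|u(\gamma)-u(Q)|\le C\lambda^{-3/2}\|a\|$ on $I$, which gives (c).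
\end{proof}

Polynomial phases can still degenerate to order as high as the degree, but only near the roots of a few explicit polynomials. Away from the roots we cut dyadically, so that these polynomials are essentially constant on each piece; very close to the roots the interval is so short that the trivial bound suffices.

\begin{lemma}\label{lem:good}
Let $W_1,\dots,W_n$ be nonzero real polynomials whose degrees have sum at most $D'$, and let $I$ be a compact interval with $|I|\le1$. Then $I$ is a union of at most $C_{D'}\log(2\lambda)$ non-overlapping closed intervals $J$, each of which is \emph{short}, meaning $|J|\le2/\lambda$, or \emph{good}, meaning that no $W_i$ vanishes on $J$ and $\sup_J|W_i|\le2^{D'}\inf_J|W_i|$ for all $i$. On a short interval, $\int_J|u(Q(t))|^2\,dt\le C_\varepsilon\lambda^\varepsilon\|a\|^2$ for every continuous $Q$.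
\end{lemma}

\begin{proof}
Let $K=\lceil\log_2\lambda\rceil$. Cut $I$ at those of the points $\operatorname{Re}z\pm2^{-j}$, $0\le j\le K$, that lie in $I$, where $z$ runs over the complex roots of the $W_i$. This produces at most $1+2(K+1)D'$ intervals. Let $J$ be one of them that is not short, let $z$ be a root and $x=\operatorname{Re}z$. The interval $[x-2^{-K},x+2^{-K}]$ has length at most $2/\lambda$, so it does not contain $J$. Since $J$ has no cut point in its interior, either $2^{-j-1}\le|t-x|\le2^{-j}$ on $J$ for some $0\le j<K$, or $|t-x|\ge1$ on $J$, and then $\sup_J|t-x|\le\inf_J|t-x|+1\le2\inf_J|t-x|$. In both cases $|t-x|$ is positive and varies by a factor at most $2$ on $J$, and so does $|t-z|=(|t-x|^2+(\operatorname{Im}z)^2)^{1/2}$. Multiplying over the at most $D'$ roots of $W_i$ shows that $J$ is good. On a short interval the integral is at most $\frac2\lambda\,\#\mathcal E_\lambda\,\|a\|^2\le C_\varepsilon\lambda^\varepsilon\|a\|^2$ by Proposition~\ref{prop:count}(i).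
\end{proof}

We also record the form in which we use van der Corput's lemma. It states that if $\varphi$ is real and smooth on an interval $J$, $k\ge1$, $|\varphi^{(k)}|\ge\mu>0$ on $J$, and $\varphi'$ is monotone in case $k=1$, then $|\int_Je(\varphi)|\le C_k\mu^{-1/k}$.

\begin{lemma}\label{lem:vdc}
Let $\varphi$ be a real polynomial of degree at most $D$, let $J$ be a compact interval, let $\mu_1,\mu_2,\mu_3\in(0,\infty]$, and let $S$ be the set of $t\in J$ with $|\varphi^{(k)}(t)|\ge\mu_k$ for at least one $k\in\{1,2,3\}$. Then $|\int_Se(\varphi)\,dt|\le C_D(\mu_1^{-1}+\mu_2^{-1/2}+\mu_3^{-1/3})$.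
\end{lemma}

\begin{proof}
Cut $J$ at the zeros of those of the polynomials $\varphi''$ and $\varphi^{(k)}\pm\mu_k$ ($\mu_k<\infty$) that are not identically zero; there are at most $7D$ such points. On each of the resulting open intervals $\varphi'$ is monotone and each inequality $|\varphi^{(k)}|\ge\mu_k$ holds everywhere or nowhere. Apply van der Corput's lemma on each interval contained in $S$.
\end{proof}

\section{Decay of order $1/3$ and the proof of Theorem~\ref{thm:A}}\label{sec:decay}

\begin{proposition}\label{prop:polyA}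
Let $|I|\le1$ and let $Q:I\to\mathbb R^3$ be polynomial of degree at most $D$, with $\frac12\le|Q'|\le2$ on $I$ and $Q_1',Q_2',Q_3'$ linearly independent. Then $\int_I|u(Q(t))|^2\,dt\le C_{D,\varepsilon}\lambda^{2/3+\varepsilon}\|a\|^2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:polyA}]
We may assume $\varepsilon\le1/10$. For $\lambda<\lambda_0$ we have $\|u\|^2_{L^2(\Sigma)}\le L\,\#\mathcal E_\lambda\|a\|^2\le L(2\lambda_0+1)^3\|a\|^2$. For $\lambda\ge\lambda_0$, Lemma~\ref{lem:taylor} and Proposition~\ref{prop:polyA} with $D=k-1$ give $\|u\|^2_{L^2(\Sigma)}\le(1+L\lambda^\varepsilon)\,C\lambda^{2/3+\varepsilon}\|a\|^2\le C\lambda^{2/3+2\varepsilon}\|a\|^2$, with $C$ depending only on $\varepsilon,L,\Gamma$.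
\end{proof}

For $J\subset I$ and $\zeta\in\mathbb R^3$ put
\[
f_i=Q_i',\qquad\varphi=\zeta\cdot Q,\qquad f=\varphi'=\zeta_1f_1+\zeta_2f_2+\zeta_3f_3,\qquad w(\zeta)=\sup_J|\zeta\cdot Q'|.
\]
We want $|I_J(\zeta)|\le C_D\,w(\zeta)^{-1/3}$. The integral is small where $|f|$ is large, so the issue is the size of the set where $|f|$ is small compared with its maximum $w(\zeta)$. For $Q(t)=(t,t^2,t^3)$ the functions $f$ are the quadratic polynomials, and the multiples of $t^2$ on $[0,1]$ have $|\{|f|\le\delta w\}|=\delta^{1/2}$. We show that this is the worst case, and balancing $\delta^{1/2}$ against the van der Corput bound $(\delta w)^{-1}$ gives $\delta=w^{-2/3}$ and decay $w^{-1/3}$. For $Q(t)=(t,t^2,t^n)$ with $n\ge4$ the bound $C\delta^{1/2}$ fails on $[0,1]$: for $f=nt^{n-1}$ the set has measure $\delta^{1/(n-1)}$. The failure is detected by the Wronskian of $f_1,f_2,f_3$, which is $2n(n-1)(n-2)t^{n-3}$ and vanishes at $0$; on each interval $[2^{-j-1},2^{-j}]$ it varies by a factor depending only on $n$. The reason that Wronskians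 govern the matter is that a three-dimensional family of functions is reduced to constants by dividing and differentiating twice, and the divisors are ratios of Wronskians. If the divisors are essentially constant, the family behaves like the quadratic polynomials.

\begin{lemma}\label{lem:sublevel}
Let $J$ be a compact interval, $C_0\ge1$, and let $\omega_0,\omega_1,\omega_2$ be continuous nonvanishing functions on $J$ with $\sup_J|\omega_i|\le C_0\inf_J|\omega_i|$. Let $h_0,h_1\in C^1(J)$ be real, let $h_2$ be a real constant, and suppose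
\[
f=\omega_0h_0,\qquad h_0'=\omega_1h_1,\qquad h_1'=\omega_2h_2,\qquad f\not\equiv0 .
\]
Then $|\{t\in J:|f(t)|\le\delta\sup_J|f|\}|\le C\delta^{1/2}|J|$ for $\delta>0$, with $C$ depending only on $C_0$.
\end{lemma}

\begin{proof}
An affine change of variable multiplies $\omega_1,\omega_2$ by $|J|$ and reduces to $J=[0,1]$. With $A_i=\inf|\omega_i|$, replace $\omega_i$ by $\omega_i/A_i$ and $h_0,h_1,h_2$ by $A_0h_0$, $A_0A_1h_1$, $A_0A_1A_2h_2$; the three equations persist, and now $1\le|\omega_i|\le C_0$. Let $x_i=|h_i(0)|$ and $X=\max_ix_i$. Integrating,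
\begin{equation}\label{eq:drift}
|h_1(t)-h_1(0)|\le C_0x_2,\qquad|h_0(t)-h_0(0)|\le C_0x_1+C_0^2x_2\qquad(0\le t\le1).
\end{equation}
Hence $0<\sup|f|\le3C_0^3X$. Since also $|h_0|\le|f|$, it suffices to prove that $T_\delta=\{|h_0|\le\delta X\}$ has measure at most $C\delta^{1/2}$ for all $\delta>0$. This is trivial for $\delta\ge\frac12$, so let $\delta<\frac12$. We use that if $g\in C^1$ and $|g'|\ge\mu$ on an interval, then $g$ is monotone there and $\{|g|\le s\}$ is an interval of length at most $2s/\mu$. The three cases say which Taylor coefficient of the ``quadratic'' $h_0$ dominates.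

\emph{Case $x_2\ge X/(8C_0^2)$.} Since $|h_1'|\ge x_2$, the set $\{|h_1|\le\delta^{1/2}x_2\}$ is an interval of length at most $2\delta^{1/2}$. Its complement consists of at most two intervals, on which $|h_0'|\ge|h_1|\ge\delta^{1/2}X/(8C_0^2)$. Each meets $T_\delta$ in measure at most $16C_0^2\delta^{1/2}$.

\emph{Case $x_2<X/(8C_0^2)$, $x_1\ge X/(4C_0)$.} By \eqref{eq:drift}, $|h_0'|\ge|h_1|\ge x_1-C_0x_2\ge X/(8C_0)$ on $[0,1]$, so $|T_\delta|\le16C_0\delta\le16C_0\delta^{1/2}$.

\emph{Case $x_2<X/(8C_0^2)$, $x_1<X/(4C_0)$.} Then $x_0=X$, and \eqref{eq:drift} gives $|h_0|\ge X-X/4-X/8>X/2$. So $T_\delta$ is empty.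
\end{proof}

Let $W_1=f_1$, $W_2=f_1f_2'-f_1'f_2$, and let $W_3=\det(Q',Q'',Q''')$ be the Wronskian of $f_1,f_2,f_3$. These polynomials are nonzero, because the Wronskian of linearly independent polynomials is nonzero: an invertible linear change of the family multiplies it by a nonzero constant and makes the degrees $d_i$ distinct, and then its leading coefficient is the product of the leading coefficients times $\prod_{i<j}(d_j-d_i)$. The degrees of $W_1,W_2,W_3$ have sum at most $D'=6D$.

\begin{lemma}\label{lem:decay}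
Let $Q$ be as in Proposition~\ref{prop:polyA} and let $J\subset I$ be good for $W_1,W_2,W_3$. Then $|I_J(\zeta)|\le C_D\min(1,w(\zeta)^{-1/3})$ for all $\zeta\in\mathbb R^3$.
\end{lemma}

\begin{proof}
On $J$ put $g_i=f_i/f_1$. Then $W_2=f_1^2g_2'$. By Leibniz's rule, multiplying three functions by $f_1$ multiplies their Wronskian matrix by a triangular matrix with diagonal entries $f_1$, so $W_3$ is $f_1^3$ times the Wronskian of $1,g_2,g_3$, that is, $W_3=f_1^3(g_2'g_3''-g_2''g_3')$. Define
\[
h_0=\zeta_1+\zeta_2g_2+\zeta_3g_3,\qquad h_1=\zeta_2+\zeta_3\,\frac{g_3'}{g_2'},\qquad h_2=\zeta_3 .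
\]
Then $f=\omega_0h_0$, $h_0'=\omega_1h_1$ and $h_1'=\omega_2h_2$ with
\[
\omega_0=W_1,\qquad\omega_1=g_2'=\frac{W_2}{W_1^2},\qquad\omega_2=\Big(\frac{g_3'}{g_2'}\Big)'=\frac{g_2'g_3''-g_2''g_3'}{(g_2')^2}=\frac{W_1W_3}{W_2^2}.
\]
As $J$ is good, Lemma~\ref{lem:sublevel} applies with $C_0=2^{4D'}$. Since $|I_J|\le|J|\le1$, we may assume $w=w(\zeta)\ge1$. With $\delta=w^{-2/3}$, the set $\{t\in J:|\varphi'|<w^{1/3}\}$ has measure at most $C_Dw^{-1/3}$. On the rest of $J$, Lemma~\ref{lem:vdc} with $\mu_1=w^{1/3}$ and $\mu_2=\mu_3=\infty$ bounds the integral by $C_Dw^{-1/3}$.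
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:polyA}]
Apply Lemma~\ref{lem:good} to $W_1,W_2,W_3$ and let $J$ be a good interval. Fix $t_J\in J$ and let $v=Q'(t_J)/|Q'(t_J)|$. The hypothesis $|Q'|\ge\frac12$ converts $w$ into a slab condition, $|\zeta\cdot v|\le2w(\zeta)$, and $|Q'|\le2$ gives $w(\eta-\xi)\le4\lambda$ for $\xi,\eta\in\mathcal E_\lambda$. Fix $\xi$. The $\eta$ with $w(\eta-\xi)\le1$ lie in a slab of width $4$, and those with $2^j<w(\eta-\xi)\le2^{j+1}$ in a slab of width $2^{j+3}$. By Proposition~\ref{prop:count}(i) and Lemma~\ref{lem:decay}, with $\varepsilon/2$ in place of $\varepsilon$,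
\[
\sum_\eta|I_J(\eta-\xi)|\le C\lambda^{2/3+\varepsilon/2}\Big(1+\sum_{0\le j\le\log_2(4\lambda)}2^{-j/3}\,2^{(j+3)/3}\Big)\le C\lambda^{2/3+\varepsilon/2}\log(2\lambda).
\]
Insert this in \eqref{eq:schur} and sum over the $O(\log2\lambda)$ good and short intervals. The total is at most $C\lambda^{2/3+\varepsilon/2}\log^2(2\lambda)\|a\|^2\le C\lambda^{2/3+\varepsilon}\|a\|^2$.
\end{proof}

\section{Nonvanishing curvature: proof of Theorem~\ref{thm:B}}\label{sec:curved}

\subsection{The model: a parabola in a coordinate plane}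
Let $Q(t)=(t,t^2/2,0)$ on $J=[0,1]$ and $\zeta'=(\zeta_1,\zeta_2)$. If $|\zeta_1|\ge2|\zeta_2|$, then $\varphi'=\zeta_1+\zeta_2t$ is monotone with $|\varphi'|\ge|\zeta_1|/2$; otherwise $|\varphi''|=|\zeta_2|\ge|\zeta'|/\sqrt5$. By van der Corput's lemma, $|I_J(\zeta)|\le C\min(1,|\zeta'|^{-1/2})$. The slabs of Section~\ref{sec:segments} are thus replaced by tubes $|\eta'-\xi'|\le\rho$ in the direction $(0,0,1)$ of the binormal. In such a tube, with $\rho\ge1$, we have $|\eta_3^2-\xi_3^2|=\big||\xi'|^2-|\eta'|^2\big|\le2\lambda\rho$, so $|\eta_3|$ lies in an interval of length at most $2(\lambda\rho)^{1/2}$; a length of this order is needed when $\xi_3=0$, that is, when the tube is tangent to the sphere. By Lemma~\ref{lem:circle} with $b=(0,0,1)$ the tube contains at most $C\lambda^\varepsilon(\lambda\rho)^{1/2}$ points of $\mathcal E_\lambda$. Each dyadic $\rho$ contributes $\rho^{-1/2}\lambda^\varepsilon(\lambda\rho)^{1/2}=\lambda^{1/2+\varepsilon}$ to the row sum, and \eqref{eq:schur} gives the exponent $1/4+\varepsilon$.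

Two features of this example are special. The binormal is rational, and in general we replace the count on planes by the count in balls, Proposition~\ref{prop:count}(ii). And the binormal is constant, whereas in general it rotates at a speed given by the torsion, which may be of any size between $0$ and $O(1)$. On a good interval for $W_3$ this speed is essentially a constant $\tau$, and our bounds must be uniform in $\tau$.

\subsection{Reduction to a counting estimate}

\begin{proposition}\label{prop:polyB}
Let $Q$ be as in Proposition~\ref{prop:polyA}, and assume in addition that $|Q''|,|Q'''|\le\Gamma_1$ and $|Q'\times Q''|\ge\kappa_1>0$ on $I$. Then $\int_I|u(Q(t))|^2\,dt\le C\lambda^{1/2+\varepsilon}\|a\|^2$, where $C$ depends only on $D,\varepsilon,\Gamma_1,\kappa_1$.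
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}, given Proposition~\ref{prop:polyB}]
Let $\varepsilon\le1/10$. The curvature of the arc is $|\gamma'\times\gamma''|$, and $\kappa_0=\min|\gamma'\times\gamma''|>0$ by compactness. By Lemma~\ref{lem:taylor}(b), $Q'\times Q''-\gamma'\times\gamma''=(Q'-\gamma')\times Q''+\gamma'\times(Q''-\gamma'')=O(\lambda^{-3})$, so $|Q'\times Q''|\ge\kappa_0/2$ once $\lambda_0$ is enlarged in terms of $\kappa_0$. Summing Proposition~\ref{prop:polyB} over the intervals of Lemma~\ref{lem:taylor} gives $\|u\|^2_{L^2(\Sigma)}\le C\lambda^{1/2+2\varepsilon}\|a\|^2$ for $\lambda\ge\lambda_0$, and $\lambda<\lambda_0$ is treated as in the proof of Theorem~\ref{thm:A}.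
\end{proof}

From now on $C,c$ depend only on $D,\varepsilon,\Gamma_1,\kappa_1$. Apply Lemma~\ref{lem:good} to the single polynomial $W_3=\det(Q',Q'',Q''')$, fix a good interval $J$, and put
\[
B=Q'\times Q'',\qquad\beta=B/|B|,\qquad\tau=\sup_J|W_3| .
\]
Then $c\le|B|\le C$, $0<\tau\le C$, and $c\tau\le|W_3|\le\tau$ on $J$. The curvature hypothesis makes $Q',Q'',B$ a uniformly nondegenerate frame. Its determinant is $|B|^2$, and its dual basis is $Q''\times B/|B|^2$, $B\times Q'/|B|^2$, $B/|B|^2$; the first two vectors are orthogonal to $B$ and have lengths $|Q''|/|B|$ and $|Q'|/|B|$, both at most $C$. Three consequences follow, for $t\in J$, $\zeta\in\mathbb R^3$ and $\varphi=\zeta\cdot Q$. Expanding $\zeta$ in the dual basis, with coefficients $\varphi'$, $\varphi''$, $\zeta\cdot B$, gives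
\begin{equation}\label{eq:dist}
\operatorname{dist}(\zeta,\mathbb R\beta(t))\le C\big(|\varphi'(t)|+|\varphi''(t)|\big).
\end{equation}
Expanding $Q'''$ in the frame gives $Q'''=\alpha_1Q'+\alpha_2Q''+W_3|B|^{-2}B$ with $|\alpha_1|,|\alpha_2|\le C$, hence
\begin{equation}\label{eq:third}
\varphi'''=\alpha_1\varphi'+\alpha_2\varphi''+\frac{W_3}{|B|}\,\zeta\cdot\beta .
\end{equation}
Finally $B'=Q'\times Q'''=\alpha_2B+W_3|B|^{-2}\,Q'\times B$, and $\beta'$ is $|B|^{-1}$ times the component of $B'$ orthogonal to $B$, so
\begin{equation}\label{eq:rotation}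
\beta'=W_3|B|^{-3}\,Q'\times B,\qquad|\beta'|\le C\tau\ \text{ on }J .
\end{equation}

\begin{lemma}\label{lem:stationary}
There is $C_1=C_1(D)\ge1$ such that, for $M\ge1$, if $|I_J(\zeta)|>C_1/M$, then some $t\in J$ satisfies $|\varphi'(t)|\le M$ and $|\varphi''(t)|\le M^2$.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:vdc} with $\mu_1=M$, $\mu_2=M^2$, $\mu_3=\infty$ has $S=J$ and gives $|I_J(\zeta)|\le2C_D/M$. Take $C_1=\max(1,2C_D)$.
\end{proof}

Fix $\xi\in\mathcal E_\lambda$. For $1\le r\le2\lambda$ and $1\le M\le\lambda^{1/2}$ let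
\[
N(M,r)=\#\{\eta\in\mathcal E_\lambda:\ r\le|\eta-\xi|<2r,\ |I_J(\eta-\xi)|>C_1/M\}.
\]
In the model, $M^2$ plays the role of $\rho$, and the tube count reads $\lambda^{1/2+\varepsilon}M$. The same bound holds in general.

\begin{proposition}\label{prop:N}
$N(M,r)\le C\lambda^{1/2+\varepsilon}M$ for $1\le r\le2\lambda$ and $1\le M\le\lambda^{1/2}$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:polyB}, given Proposition~\ref{prop:N}]
Each $\eta\ne\xi$ lies in a shell $r\le|\eta-\xi|<2r$ with $r$ a power of $2$ in $[1,2\lambda]$, and $|I_J|\le1\le C_1$. Let $j_0\ge0$ be the largest integer with $2^{j_0}\le\lambda^{1/2}$. For $1\le j\le j_0$, the $\eta$ in a shell with $C_12^{-j}<|I_J(\eta-\xi)|\le C_12^{-j+1}$ contribute at most $2C_12^{-j}N(2^j,r)\le C\lambda^{1/2+\varepsilon}$ to the row sum. All other $\eta\neq\xi$ have $|I_J(\eta-\xi)|\le C_12^{-j_0}\le2C_1\lambda^{-1/2}$ and contribute at most $C\lambda^{-1/2}\#\mathcal E_\lambda\le C\lambda^{1/2+\varepsilon}$ in total. The term $\eta=\xi$ is at most $1$. There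 are $O(\log^22\lambda)$ pairs $(j,r)$, so the row sum is at most $C\lambda^{1/2+\varepsilon}\log^2(2\lambda)$. Use \eqref{eq:schur}, sum over the $O(\log2\lambda)$ good and short intervals, and absorb the logarithms by starting from $\varepsilon/2$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:N}}
Let $A\ge1$ be a large constant. The numbered constants $C_2,\dots,C_5$ below do not depend on $A$, and $A$ is chosen in terms of them. We call $\eta$ \emph{counted} if it contributes to $N=N(M,r)$, write $\zeta=\eta-\xi$, and let $t=t(\zeta)\in J$ be given by Lemma~\ref{lem:stationary}. Since $|\xi+\zeta|=|\xi|$,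
\begin{equation}\label{eq:sphere}
|\zeta|^2+2\xi\cdot\zeta=0 .
\end{equation}

\medskip\noindent\textbf{Small shells: $r^{4/3}\le A\lambda^{5/6}M$.} No oscillation is needed. The shell lies in a ball of radius $2r$, so Proposition~\ref{prop:count}(ii) gives $N\le C\lambda^\varepsilon(1+r^{4/3}\lambda^{-1/3})\le CA\lambda^{1/2+\varepsilon}M$.

\medskip
From now on
\begin{equation}\label{eq:large}
r^{4/3}>A\lambda^{5/6}M .
\end{equation}
Dividing by $r^{1/3}\le2\lambda^{1/3}$ and using $M\le\lambda^{1/2}$, we get
\begin{equation}\label{eq:large2}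
r\ge\tfrac A2\lambda^{1/2}M\ge\tfrac A2M^2,\qquad r^2\ge\tfrac{A^2}4\lambda M^2 .
\end{equation}
By \eqref{eq:dist}, a counted $\zeta$ is within $CM^2$ of the line $\mathbb R\beta(t)$, and \eqref{eq:large2} says that this tube is long and thin. By \eqref{eq:rotation}, as $t$ runs through $J$ the part of the line at distance $r$ from the origin moves by $O(\tau r)$. The two remaining cases compare this displacement with the width $M^2$.

\medskip\noindent\textbf{Slow rotation: $\tau r\le M^2$.} One tube suffices. Fix $t_*\in J$ and $\beta_*=\beta(t_*)$. Since $|\beta(t)-\beta_*|\le C\tau$ and $|\zeta|<2r$,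
\[
\operatorname{dist}(\zeta,\mathbb R\beta_*)\le CM^2+C\tau r\le\rho:=C_2M^2,\qquad C_2\ge1,
\]
and $\rho\le r/2\le\lambda$ by \eqref{eq:large2} if $A\ge4C_2$. Write $\zeta=s\beta_*+y$ with $y\perp\beta_*$ and $|y|\le\rho$; then $r/2\le|s|\le2r$. By \eqref{eq:sphere},
\[
|s|\,|s+2\xi\cdot\beta_*|=\big|2\xi\cdot y+|y|^2\big|\le3\lambda\rho .
\]
So $s$ lies in an interval of length $12\lambda\rho/r$, and also in $[-2r,2r]$. The set of admissible $s$ is therefore covered by at most $1+\min(6\lambda/r,2r/\rho)$ intervals of length $2\rho$. Both arguments of the minimum are at least $1$, and a minimum is at most the geometric mean, so this number is at most $C(\lambda/\rho)^{1/2}$. If $s_j$ are the centers of the intervals, the counted $\eta$ lie in the balls of radius $2\rho$ about $\xi+s_j\beta_*$. By Proposition~\ref{prop:count}(ii),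
\[
N\le C\lambda^\varepsilon\big(\lambda^{1/2}\rho^{-1/2}+\lambda^{1/6}\rho^{5/6}\big)\le C\lambda^\varepsilon\big(\lambda^{1/2}+\lambda^{1/6}M^{2/3}\cdot M\big)\le C\lambda^{1/2+\varepsilon}M,
\]
because $M^{2/3}\le\lambda^{1/3}$.

\medskip\noindent\textbf{Fast rotation: $\tau r>M^2$.} Now about $\tau r/M^2$ tubes of width $M^2$ are needed to follow the cone swept out by $\mathbb R\beta(t)$. Two gains compensate for this. The torsion produces third-order decay, which limits $\tau r$ (Step~1). And the condition $|\varphi'(t)|\le M$, which we have so far weakened to $|\varphi'(t)|\le M^2$, confines $\zeta$ to a thin neighborhood of the cone: by \eqref{eq:rotation} the cone is tangent to the plane orthogonal to $Q'$, so the tubes shrink to planks that are thin in the direction $Q'$ (Step~2). We may assume $N>0$.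

\emph{Step 1: $\tau r\le C_3M^3$.} Let $\zeta$ be counted and let $c_2>0$ be small. Suppose that $|\varphi'|,|\varphi''|<c_2\tau r$ at a point of $J$. As $\tau\le C$, \eqref{eq:dist} shows that $\zeta$ is within $r/2$ of $\mathbb R\beta$ there, so $|\zeta\cdot\beta|\ge r/2$. Then \eqref{eq:third} and the lower bound $|W_3|\ge c\tau$, which is where the goodness of $J$ is used, give $|\varphi'''|\ge c\tau r-Cc_2\tau r\ge c_2\tau r$ for $c_2$ small. Thus Lemma~\ref{lem:vdc} with $\mu_1=\mu_2=\mu_3=c_2\tau r$ has $S=J$, and since $\tau r>1$ it gives $|I_J(\zeta)|\le C(\tau r)^{-1/3}$. Together with $|I_J(\zeta)|>C_1/M$ this yields $\tau r\le C_3M^3$.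

\emph{Step 2: covering by thin tubes.} Put
\[
\Delta=\frac{M^2}{\tau r}<1,\qquad\sigma=\Delta M^2=\frac{M^4}{\tau r},\qquad\text{so that}\qquad\frac M{C_3}\le\sigma\le M^2\le\lambda .
\]
Here $\Delta$ is the time during which the displacement $\tau r\Delta$ stays below $M^2$, and $\sigma$ is the amount by which $\varphi'$ can change in that time. Choose at most $2/\Delta$ points $t_i\in J$ such that every point of $J$ is within $\Delta$ of one of them, and let $\beta_i=\beta(t_i)$. Let $\zeta$ be counted and $|t-t_i|\le\Delta$. By \eqref{eq:third}, the vector $\Phi=(\varphi',\varphi'')$ satisfies $|\Phi'|\le C|\Phi|+C\tau r$ on $J$. Gronwall's inequality gives $|\Phi(t')|\le e^{C|t'-t|}\big(|\Phi(t)|+C\tau r|t'-t|\big)\le C(M+M^2+\tau r\Delta)\le CM^2$ for $t'$ between $t$ and $t_i$. Hence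
\[
|\varphi''(t_i)|\le CM^2,\qquad|\varphi'(t_i)|\le M+CM^2\Delta\le(C_3+C)\sigma .
\]
Let $\zeta^\perp$ be the component of $\zeta$ orthogonal to $\beta_i$. By \eqref{eq:dist}, $|\zeta^\perp|\le CM^2$, and its component along the unit vector $Q'(t_i)/|Q'(t_i)|\in\beta_i^\perp$ is $\varphi'(t_i)/|Q'(t_i)|=O(\sigma)$. So $\zeta^\perp$ lies in a rectangle of dimensions $C\sigma\times CM^2$ centered at $0$ in the plane $\beta_i^\perp$. Cover the rectangle by $O(M^2/\sigma)$ discs of radius $\sigma$ with centers $y_{il}$ in the rectangle, so that $|y_{il}|\le CM^2$. Every counted $\zeta$ then has the form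
\[
\zeta=s\beta_i+y_{il}+y,\qquad y\perp\beta_i,\quad|y|\le\sigma,
\]
for one of $O(\Delta^{-1}M^2/\sigma)=O(\tau r/\sigma)$ pairs $(i,l)$.

\emph{Step 3: each tube contributes $O(\lambda/r)$ balls.} Fix $(i,l)$. We have $|y_{il}+y|\le C_4M^2\le r/2$ by \eqref{eq:large2} if $A\ge4C_4$, so $r/2\le|s|\le2r$. The tube does not pass through the origin, so we keep the offset $y_{il}$ in the main term: with
\[
G(s)=s^2+2s\,\xi\cdot\beta_i+2\xi\cdot y_{il}+|y_{il}|^2,
\]
equation \eqref{eq:sphere} reads $G(s)=-2\xi\cdot y-2y_{il}\cdot y-|y|^2$, and $|G(s)|\le C\lambda\sigma$ since $M^2,\sigma\le\lambda$. To convert this into a bound on the range of $s$ we need a lower bound for $|G'|$, that is, transversality of the tube to the sphere at the point $\eta$. We have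
\[
|s|\,|s+2\xi\cdot\beta_i|\le|G(s)|+2\lambda|y_{il}|+|y_{il}|^2\le C_5\lambda M^2 ,
\]
so $|G'(s)-s|=|s+2\xi\cdot\beta_i|\le2C_5\lambda M^2/r\le r/4$ by \eqref{eq:large2} if $A^2\ge32C_5$. Hence $|G'(s)|\ge r/4$. The set $\{|G'|\ge r/4\}$ is a union of two half-lines, and on each of them $\{|G|\le C\lambda\sigma\}$ is an interval of length $O(\lambda\sigma/r)$. Cover these two intervals by $O(1+\lambda/r)=O(\lambda/r)$ intervals of length $2\sigma$ with centers $s_j$. The corresponding $\eta$ lie in the balls of radius $\max(2\sigma,1)$ about $\xi+s_j\beta_i+y_{il}$.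

\emph{Step 4: conclusion.} By Steps 2 and 3 and Proposition~\ref{prop:count}(ii),
\[
N\le C\lambda^\varepsilon\,\frac{\tau r}\sigma\cdot\frac\lambda r\,\big(1+\sigma^{4/3}\lambda^{-1/3}\big)=C\lambda^\varepsilon\big(\tau\lambda\sigma^{-1}+\tau\lambda^{2/3}\sigma^{1/3}\big).
\]
The cube of the second term in the bracket is $\tau^3\lambda^2\sigma=\tau^2\lambda^2M^4/r$. By \eqref{eq:large2} and $\tau\le C$ we have $\tau^2\lambda^{1/2}M\le Cr$, so the cube is at most $C\lambda^{3/2}M^3$, as required.

For the first term, $\sigma\ge M/C_3$ gives $\tau\lambda\sigma^{-1}\le C_3\tau\lambda/M$, and this is at most $C\lambda^{1/2}M$ as soon as $\tau\lambda^{1/2}\le CM^2$. Here we need \eqref{eq:large} itself. Step~1 gives $M\ge c(\tau r)^{1/3}$; inserting this in \eqref{eq:large} and dividing by $r^{1/3}$,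
\[
r\ge c\lambda^{5/6}\tau^{1/3}\ge c\lambda^{3/4}\tau^{1/2},
\]
where the last inequality uses $\tau^{1/3}=\tau^{1/2}\tau^{-1/6}\ge c\tau^{1/2}$. Therefore $M^2\ge c\tau^{2/3}r^{2/3}\ge c\tau^{2/3}\lambda^{1/2}\tau^{1/3}=c\tau\lambda^{1/2}$.

Fixing $A=\max(4C_2,4C_4,(32C_5)^{1/2},1)$, we have $N\le C\lambda^{1/2+\varepsilon}M$ in all three cases. This proves Proposition~\ref{prop:N}, and with it Proposition~\ref{prop:polyB} and Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{BD}
Bourgain and Demeter, Conjecture 2.6.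

\bibitem{ZZ}
Cheng Zhang and Zhifei Zhu, \emph{Restriction estimates for toral eigenfunctions and lattice points in spherical regions}, arXiv:2606.08650 (2026).

\end{thebibliography}
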